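# A finite two-dimensional $K(G,1)$ whose Rips complexes are eventually never contractible

## 1. Rips complexes, word metrics and finiteness of $BG$

**Definition (Rips complex).** Let $X$ be a metric space and $r\ge 0$ a real number. The Rips complex $R_r(X)$ is the simplicial complex whose simplices are the (nonempty) finite subsets of $X$ of diameter at most $r$.

A finite set of points spans a simplex as soon as its pairwise distances are at most $r$. If $r\le r'$, then $R_r(X)\subseteq R_{r'}(X)$. For example, let $X$ be the four vertices of a square with the path metric of the $4$-cycle. Then $R_r(X)$ is four points for $0\le r<1$. For $1\le r<2$ it is the $4$-cycle, a circle: opposite vertices have distance $2$, so there is no triangle. For $r\ge2$ it is a full $3$-simplex.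

**Definition (word metric).** Let $G$ be a group with finite generating set $S$. For $g\ne h$ put
$$d_S(g,h)=\min\{k\in\mathbb N\mid g^{-1}h=s_1\cdots s_k\text{ for some }s_1,\dots,s_k\in S\cup S^{-1}\},$$
and $d_S(g,g)=0$. Write $|g|_S=d_S(1,g)$ and $R_r(G,S)$ for the Rips complex of $(G,d_S)$.

Since $(xg)^{-1}(xh)=g^{-1}h$, left multiplication is isometric, so $G$ acts on $R_r(G,S)$. The square above is $\mathbb Z/4$ with $S=\{1\}$. For $\mathbb Z$ with $S=\{1\}$ the metric is $|i-j|$.

**Definition (type $\mathsf R$).** The marked group $(G,S)$ is of type $\mathsf R$ if there is $r_0\ge0$ such that $R_r(G,S)$ is contractible for all real $r\ge r_0$.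

For example, $(\mathbb Z/4,\{1\})$ is of type $\mathsf R$ with $r_0=2$.

**Definition (type $\mathsf F_\infty$).** A group $G$ is of type $\mathsf F_\infty$ if there is a CW-model for the classifying space $BG=K(G,1)$ of finite type, that is, with finitely many cells in each dimension.

For example, the torus is a model for $B\mathbb Z^2$ with one $0$-cell, two $1$-cells and one $2$-cell. So $\mathbb Z^2$ is of type $\mathsf F_\infty$, and it also has a finite-dimensional model.

The two notions are related. It is known that if $(G,S)$ is of type $\mathsf R$, then $G$ is of type $\mathsf F_\infty$; the reason is that the barycentric subdivision of $R_r(G,S)$ is a cocompact $G$-CW-complex with finite cell stabilizers. The converse problem, from Kevin Li and Luis Jorge Sánchez Saldaña, "Contractible Rips complexes of groups via metric gluings", arXiv:2608.24279 (2026), is this.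

Does every group $G$ of type $\mathsf F_\infty$ that admits a finite-dimensional model for $BG$ have a finite generating set $S$ such that $(G,S)$ is of type $\mathsf R$?

In plain words: if $G$ has an excellent classifying space, can its holes at every large scale be filled at that same scale, for at least one word metric? The answer is no. Let
$$G=\langle a,s,t,b\mid sas^{-1}=a^2,\ tat^{-1}=s,\ ab=ba\rangle. \tag{1}$$

**Theorem A.** The group $G$ in (1) has a finite $2$-dimensional $K(G,1)$; in particular it is of type $\mathsf F_\infty$ with a finite-dimensional model for $BG$. For every finite generating set $S$ of $G$ there is $r_1$ such that $H_2(R_r(G,S);\mathbb Q)\ne0$ for all real $r\ge r_1$. Hence $(G,S)$ is of type $\mathsf R$ for no finite generating set $S$.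

Two strengthenings, Theorems B and C, are stated and proved in Sections 9 and 10.

## 2. Finite groups and free groups

If $G$ is finite, then for $r\ge\operatorname{diam}(G,d_S)$ the complex $R_r(G,S)$ is a full simplex, hence contractible. So every finite marked group is of type $\mathsf R$.

For $\mathbb Z$ with $S=\{1\}$ we can peel off vertices. Restrict to the points $0,1,\dots,n$ and let $r\ge1$. The neighbor $n-1$ of the last point $n$ is closer than $n$ to all the other points. So any simplex containing $n$ can be enlarged by $n-1$, and removing $n$ does not change the homotopy type. The same works for trees.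

**Lemma 1.** Let $T$ be a tree, let its vertex set carry the path metric $d$, and let $r\ge1$. Then the Rips complex $R_r(T)$ of the vertex set is contractible.

*Proof.* First let $T'\subseteq T$ be a finite subtree with at least two vertices. Let $v$ be a leaf of $T'$ with neighbor $v'$. Every path in $T'$ from $v$ starts through $v'$, so $d(v',x)=d(v,x)-1$ for every vertex $x\ne v$ of $T'$. Let $\sigma$ be a simplex of the link of $v$ in $R_r(T')$, so $v\notin\sigma$ and $\sigma\cup\{v\}$ has diameter at most $r$. Then $\sigma\cup\{v,v'\}$ has diameter at most $r$ too, since $d(v',x)\le d(v,x)\le r$ for $x\in\sigma$ and $d(v,v')=1\le r$. So the link of $v$ is a cone with apex $v'$, hence contractible. The complex $R_r(T')$ is obtained from $R_r(T'-v)$ by gluing on the cone with apex $v$ over this contractible link, so the inclusion $R_r(T'-v)\to R_r(T')$ is a homotopy equivalence. By induction on the number of vertices, starting with a point, $R_r(T')$ is contractible.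

Every finite set of vertices of $T$ lies in a finite subtree, so $R_r(T)$ is the directed union of the subcomplexes $R_r(T')$. A compact subset lies in one of them. Hence all homotopy groups of $R_r(T)$ vanish, and by Whitehead's theorem $R_r(T)$ is contractible. $\square$

If $G$ is free of finite rank with basis $S$, its Cayley graph is a tree, so $(G,S)$ is of type $\mathsf R$ with $r_0=1$. A counterexample must therefore have dimension at least $2$.

## 3. Building $G$ from a circle by three annuli

We use one textbook fact (Hatcher, *Algebraic Topology*, Thm 1B.11). Let $K$ be an aspherical complex, and attach an annulus to $K$ along two $\pi_1$-injective loops $f,g$ at the base vertex; that is, add a $1$-cell $x$ and a $2$-cell with boundary $xfx^{-1}g^{-1}$. Then the result is aspherical, its fundamental group is the HNN extension with stable letter $x$, and $\pi_1(K)$ embeds in it. For example, if $K$ is the circle $\langle a\rangle$ and $f=g=a$, the result is the torus.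

Let $Z$ be the presentation complex of (1). It has $1$-cells $a,s,t,b$ and $2$-cells $e_1,e_2,e_3$ with boundary words
$$sas^{-1}a^{-2},\qquad tat^{-1}s^{-1},\qquad aba^{-1}b^{-1}.$$

**Lemma 2.** $Z$ is a finite $2$-dimensional $K(G,1)$, and $a$ has infinite order in $G$.

*Proof.* Start with the circle $\langle a\rangle$ and apply the fact three times.

First attach $s$ with $a\mapsto a^2$; both loops are $\pi_1$-injective in the circle. The result is aspherical with group $BS(1,2)=\langle a,s\mid sas^{-1}=a^2\rangle$, and $\langle a\rangle\cong\mathbb Z$ embeds in it.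

Next attach $t$ with $a\mapsto s$. Here $a$ has infinite order by the previous sentence, and $s$ has infinite order because the exponent sum of $s$ is a homomorphism $BS(1,2)\to\mathbb Z$.

Finally attach $b$ with $a\mapsto a$. Again $a$ has infinite order, since $BS(1,2)$ embeds in the group obtained in the second step. The attaching word is $bab^{-1}a^{-1}$, the inverse of $aba^{-1}b^{-1}$, so this is $e_3$ up to orientation. The result is $Z$, and the previous group embeds in $G$. $\square$

This proves the first sentence of Theorem A. Let $X=\widetilde Z$, with vertex set identified with $G$ and an edge $g\to gx$ for each $g\in G$ and $x\in\{a,s,t,b\}$. The group $G$ acts on the left.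

All chain complexes have rational coefficients. A bar denotes $G$-coinvariants, $\overline V=\mathbb Q\otimes_{\mathbb QG}V$; in other words we set $gv=v$. For the line covering the circle with $G=\langle a\rangle$, the boundary $\partial\tilde e=(a-1)\cdot 1$ becomes $\bar\partial=0$, and one gets the chain complex of the circle. In our case $\overline{C_2(X)}=C_2(Z)$ has basis $e_1,e_2,e_3$. Also $\bar\partial e_3=a+b-a-b=0$; this is the torus class. Finally $C_3(X)=0$, and since $X$ is contractible, $C_*(X)\to\mathbb Q$ is a free resolution over $\mathbb QG$.

## 4. Short loops that carry large multiples of the torus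

The aim of this section is to write down a short loop in $X$ whose filling maps to a huge multiple of $e_3$.

Put
$$w_0=a,\qquad w_{m+1}=t\,w_m\,t^{-1}\,a\,t\,w_m^{-1}\,t^{-1},\qquad E(0)=1,\qquad E(m+1)=2^{E(m)}.$$
If $w_m=a^k$ in $G$ with $k\ge1$, then $tw_mt^{-1}=s^k$, so $w_{m+1}=s^kas^{-k}=a^{2^k}$. By induction
$$w_m=a^{E(m)}\ \text{ in }G. \tag{2}$$
The lengths satisfy $|w_0|=1$ and $|w_{m+1}|=2|w_m|+5$, so $|w_m|=6\cdot2^m-5$. For $m=0,1,2,3,4$ the lengths are $1,7,19,43,91$, and the words represent $a^k$ with $k=1,2,4,16,65536$. The next word has length $187$ and represents $a^{2^{65536}}$.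

Since $a$ and $b$ commute, the word
$$u_m=w_mbw_m^{-1}b^{-1}\quad\text{is trivial in }G\text{ and has length}\quad L_m=12\cdot2^m-8. \tag{3}$$

For a word $u$ let $p(u)\in C_1(X)$ be the chain of the path labelled $u$ that starts at the vertex $1$. Then
$$p(uv)=p(u)+u\,p(v),\qquad p(u^{-1})=-u^{-1}p(u). \tag{4}$$
The first is concatenation of paths, and the second follows from $0=p(uu^{-1})=p(u)+u\,p(u^{-1})$. Let $\tilde e_i$ be the lift of $e_i$ whose boundary is $p$ of the $i$-th relator. For instance, by (4) and $aba^{-1}=b$,
$$\partial\tilde e_3=p(a)+a\,p(b)-b\,p(a)-p(b)=(1-b)p(a)-(1-a)p(b). \tag{5}$$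

If $u=1$ in $G$, the path closes up, so $p(u)$ is a cycle. Since $H_1(X)=0$ we have $p(u)=\partial D(u)$ for some $D(u)\in C_2(X)$. It is unique because $H_2(X)=0$ and $C_3(X)=0$ make $\partial:C_2(X)\to C_1(X)$ injective.

**Lemma 3.** $\overline{D(u_m)}=E(m)\,e_3$.

*Proof.* Write $w=w_m$ and $k=E(m)$, so $w=a^k$ and $wbw^{-1}=b$ in $G$. By (4),
$$p(u_m)=p(w)+w\,p(b)-wbw^{-1}p(w)-wbw^{-1}b^{-1}p(b)=(1-b)p(w)-(1-a^k)p(b).$$
We replace $w$ by $a^k$ at the cost of a boundary. The word $wa^{-k}$ is trivial in $G$, and by (4)
$$p(wa^{-k})=p(w)-wa^{-k}p(a^k)=p(w)-p(a^k),$$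
so $p(w)=p(a^k)+\partial D(wa^{-k})$. For $a^k$ itself, use $p(a^k)=\sum_{i<k}a^ip(a)$, $1-a^k=\sum_{i<k}a^i(1-a)$ and $ab=ba$:
$$(1-b)p(a^k)-(1-a^k)p(b)=\sum_{i<k}a^i\big[(1-b)p(a)-(1-a)p(b)\big]=\sum_{i<k}a^i\,\partial\tilde e_3,$$
the last equality by (5). By uniqueness of fillings,
$$D(u_m)=\sum_{i<k}a^i\,\tilde e_3+(1-b)\,D(wa^{-k}).$$
In coinvariants each $a^i$ becomes $1$ and $1-b$ becomes $0$. What remains is $k\,e_3$. $\square$

The unknown filling $D(wa^{-k})$ may be enormous, but it enters multiplied by $1-b$, and passing to coinvariants removes it.

## 5. Transporting the loops to the Rips complex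

Fix a finite generating set $S$ of $G$ and an integer $\lambda\ge1$ with $|x|_S\le\lambda$ for $x\in\{a,s,t,b\}$. Let $B(r)$ be the $d_S$-ball of radius $r$ around $1$. Its elements are words of length $\lfloor r\rfloor$ in $S\cup S^{-1}\cup\{1\}$, so $|B(r)|\le(2|S|+1)^r$.

**Definition (ordered chains).** $C_k(R_r)$ is the $\mathbb Q$-vector space with basis the tuples $(g_0,\dots,g_k)$ of elements of $G$, repetitions allowed, with pairwise distances at most $r$. The boundary is the alternating sum of the tuples with one entry omitted.

This complex computes $H_*(R_r;\mathbb Q)$, naturally in $r$ (Spanier, *Algebraic Topology*, Ch. 4, §3). For a single point, there is one tuple in each degree, and the boundary maps $\partial_1,\partial_2,\partial_3,\dots$ are $0,\mathrm{id},0,\dots$, so the homology is $\mathbb Q$ in degree $0$, as it should be. The reason to allow ordered tuples is that $G$ acts freely on them, since already the first entry is moved. For $\mathbb Z/2$ with $S=\{1\}$ the complex $R_1$ is one edge, which the generator flips, but it exchanges the distinct tuples $(0,1)$ and $(1,0)$. Hence every $C_k(R_r)$ is a free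 $\mathbb QG$-module. Moreover $\overline{C_2(R_r)}$ has as basis the orbits of triples, represented by $(1,g,h)$ with $g,h\in B(r)$, so
$$\dim\overline{C_2(R_r)}\le|B(r)|^2. \tag{6}$$

For a chain $x$ let $1*x$ be the chain obtained by putting $1$ in front of every tuple. From $\partial(1,g,h)=(g,h)-(1,h)+(1,g)$ we read off $\partial(1*x)=x-1*\partial x$ for a $1$-chain $x$. So if $x$ is a $1$-cycle and $1*x\in C_2(R_r)$, then
$$\partial(1*x)=x. \tag{7}$$

**Step 1: the chain map $\varphi$.** This step compares $X$ with $R_r$. Let $r\ge4\lambda$. Define $\mathbb QG$-linear maps $\varphi:C_*(X)\to C_*(R_r)$ by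
$$\varphi_0(g)=(g),\qquad\varphi_1(\tilde e_x)=(1,x)\ \text{ for }x\in\{a,s,t,b\},\qquad\varphi_2(\tilde e_i)=1*\varphi_1(\partial\tilde e_i),$$
where $\tilde e_x$ is the edge from $1$ to $x$. The pair $(1,x)$ is allowed because $|x|_S\le\lambda$. A relator is a loop through $1$ of length at most $5$. Any two of its vertices are joined by at most $2$ edges of the loop, so their distance is at most $2\lambda\le r$, and $\varphi_2$ makes sense. We have $\partial\varphi_1(\tilde e_x)=(x)-(1)=\varphi_0(\partial\tilde e_x)$. So $\varphi_1(\partial\tilde e_i)$ is a cycle, and (7) gives $\partial\varphi_2(\tilde e_i)=\varphi_1(\partial\tilde e_i)$. Thus $\varphi$ is a chain map, and it preserves augmentations. Put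
$$\tau=\bar\varphi(e_3)\in\overline{C_2(R_r)},$$
an integral vector.

**Step 2: the cycles $z_m$.** This step closes up the large filling with a small one. Let $r\ge\lambda L_m$; since $L_m\ge L_0=4$, the map $\varphi$ is defined. Any two vertices of the loop $u_m$ are joined by at most $L_m/2$ of its edges, so their distance is at most $\lambda L_m/2\le r$. Hence
$$c_m:=1*\varphi_1(p(u_m))\in C_2(R_r)$$
is defined. It is a sum of $L_m$ terms $\pm(1,g,h)$, and $\partial c_m=\varphi_1(p(u_m))$ by (7). On the other hand $\partial\varphi_2(D(u_m))=\varphi_1(p(u_m))$ as well. So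
$$z_m:=\varphi_2(D(u_m))-c_m \tag{8}$$
is a $2$-cycle in $C_2(R_r)$. By Lemma 3,
$$\bar z_m=E(m)\,\tau-\bar c_m. \tag{9}$$
In words: $E(m)$ copies of the torus class are compared with only $L_m$ triangles.

## 6. Why mapping back to $X$ detects nothing

A sensible first attempt is to choose an equivariant chain map $\psi:C_*(R_r)\to C_*(X)$ and to look for a nonzero image of $z_m$. Such a $\psi$, preserving augmentations, exists because $C_*(R_r)$ is a complex of free modules and $C_*(X)\to\mathbb Q$ is exact. But the image of any $2$-cycle $z$ is a $2$-cycle in $C_2(X)$. As $H_2(X)=0$ and $C_3(X)=0$, the only such cycle is zero. So $\psi(z)=0$ for every $2$-cycle, whether or not it bounds.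

Let us see what this means for (9). Put
$$M=\operatorname{im}\big(\bar\partial_3:\overline{C_3(R_r)}\to\overline{C_2(R_r)}\big),$$
and let $\beta(x)$ be the coefficient of $e_3$ in $\bar\psi_2(x)$. Then $\beta$ vanishes on $M$, since $C_3(X)=0$. Also $\beta(\tau)=1$; this is Step 1 of the next proof. Applying $\beta$ to (9), we get $E(m)=\beta(\bar c_m)$. If the values of $\beta$ on triangles were small, this would bound $E(m)$. But the equation $E(m)=\beta(\bar c_m)$ holds with no hypothesis on $R_r$ at all, because $\psi(z_m)=0$ in any case. As $\bar c_m$ has only $L_m$ terms, $\beta$ has absolute value at least $E(m)/L_m$ on some triangle. No choice of $\psi$ has small values, and the attempt stops here.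

The way past this is that $\beta$ need not be used. Suppose $z_m$ bounds in $R_r$. Then $\bar z_m\in M$, and (9) gives
$$E(m)=\alpha(\bar c_m)\quad\text{for every functional }\alpha\text{ on }\overline{C_2(R_r)}\text{ with }\alpha|_M=0,\ \alpha(\tau)=1. \tag{10}$$
The functional $\beta$ shows that such $\alpha$ exist. But we may choose another one, by linear algebra, whose size is controlled by the dimension (6) alone and has nothing to do with the geometry of $X$.

## 7. A functional bounded by Hadamard's inequality

Hadamard's inequality says that $|\det|$ of a real square matrix is at most the product of the $\ell^2$-norms of its columns, and likewise of its rows.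

**Proposition 4.** Let $r'\ge r\ge\lambda L_m$. If $z_m$ is a boundary in $C_*(R_{r'})$ (rational coefficients), then
$$E(m)\le L_m\cdot4^{|B(r')|^2}.$$

*Proof.* Put $C_*=C_*(R_{r'})$, regard $\varphi$ as a map into $C_*$, and let $M=\operatorname{im}(\bar\partial_3:\overline{C}_3\to\overline{C}_2)$.

**Step 1: $\tau\notin M$.** This step guarantees that a functional with $\alpha|_M=0$ and $\alpha(\tau)=1$ exists. Choose an augmentation-preserving $\mathbb QG$-chain map $\psi:C_*\to C_*(X)$ as in Section 6. The composite $\psi\varphi:C_*(X)\to C_*(X)$ preserves augmentations, and $C_*(X)\to\mathbb Q$ is a free resolution. So $\psi\varphi$ is chain homotopic to the identity by a homotopy $h$. In degree $2$ the term $\partial h_2$ vanishes because $h_2$ has values in $C_3(X)=0$; thus $\psi_2\varphi_2-\mathrm{id}=h_1\partial$. Passing to coinvariants,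
$$\bar\psi(\tau)=e_3+\bar h_1\bar\partial e_3=e_3\ne0,$$
since $\bar\partial e_3=0$. On the other hand $\bar\psi(M)\subseteq\bar\partial\,\overline{C_3(X)}=0$. So $\tau\notin M$.

**Step 2: a functional with small values.** This step produces an explicit $\alpha$. Let $N=\dim\overline{C}_2\le|B(r')|^2$. The space $M$ is spanned by the vectors $\bar\partial_3(\sigma)$ with $\sigma$ a basis tuple. Each is a sum of four signed basis vectors. So it is integral of $\ell^1$-norm, hence also $\ell^2$-norm, at most $4$. Choose a basis $m_1,\dots,m_\rho$ of $M$ among these vectors. By Step 1 the vectors $m_1,\dots,m_\rho,\tau$ are linearly independent, so there is a set $I$ of $\rho+1$ coordinates with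
$$\Delta=\det[m_1,\dots,m_\rho,\tau]_I\ne0,$$
where the subscript means that only the rows in $I$ are kept. All entries are integers, so $|\Delta|\ge1$. Define
$$\alpha(x)=\frac{\det[m_1,\dots,m_\rho,x]_I}{\Delta}.$$
This is linear in $x$. It vanishes for $x=m_i$, since two columns agree, so $\alpha|_M=0$; and $\alpha(\tau)=1$. If $x$ is a basis vector, its column has norm at most $1$, and Hadamard's inequality gives $|\alpha(x)|\le4^\rho\le4^N$.

**Step 3: evaluation.** This step compares the two sides of (9). Since $z_m=\partial y$ with $y\in C_3$, we have $E(m)\tau-\bar c_m=\bar z_m=\bar\partial\bar y\in M$. Apply $\alpha$ and use that $\bar c_m$ is a sum of $L_m$ signed basis vectors: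
$$E(m)=\alpha(\bar c_m)\le L_m\,4^N\le L_m\cdot 4^{|B(r')|^2}.\qquad\square$$

Two remarks on the size of this bound. First, linear algebra of this kind cannot avoid an exponential in $N$. In $\mathbb Q^N$ with basis $x_1,\dots,x_N$, let $M$ be spanned by the vectors $2x_i-x_{i+1}$, which have $\ell^1$-norm $3$. A functional with $\alpha|_M=0$ and $\alpha(x_1)=1$ must satisfy $\alpha(x_{i+1})=2\alpha(x_i)$, so $\alpha(x_N)=2^{N-1}$. As $N$ is only bounded by an exponential in $r'$, the bound on $E(m)$ is a double exponential.

Second, this explains the letter $t$ in (1). The arguments of Sections 3 to 7 apply word for word to the group $\langle a,s,b\mid sas^{-1}=a^2,\ ab=ba\rangle$ with $w=s^kas^{-k}=a^{2^k}$. The loop $wbw^{-1}b^{-1}$ has length $L=4k+4$ and carries $2^k$ times the torus. If its cycle bounds at some scale $r\ge\lambda L$, one gets $2^k\le L\cdot4^N$ with $N=\dim\overline{C_2(R_r)}$. This is no contradiction: the triples $(1,1,h)$ show $N\ge|B(r)|$, and $|B(r)|>k$ because the group is infinite and $r\ge k$. For $\mathbb Z^2=\langle a,b\rangle$ with $w=a^k$ the loop has length $2k+2>k$, and there is even less to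 contradict. This says nothing about whether these two groups are of type $\mathsf R$; it only shows that the inequality is too weak for them. In $G$ the numbers $E(m)$ form a tower of exponentials of height $m$, while $L_m$ is about $2^m$.

## 8. A tower against a double exponential

We now complete the proof of Theorem A. First, $E(j)\ge2^j$ for all $j\ge0$, by induction: $E(0)=1$, and $E(j+1)=2^{E(j)}\ge2^{2^j}\ge2^{j+1}$.

Let $q=(2|S|+1)^2$, so $|B(r)|^2\le q^r$. Since $G\ne1$, $S$ is nonempty and $q\ge9$.

**Step 1: choosing $m$.** This step matches the loop to the scale. Let $r\ge\lambda L_0$ and suppose $H_2(R_r(G,S);\mathbb Q)=0$. Let $m=m(r)$ be maximal with $\lambda L_m\le r$. Then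
$$\lambda L_m\le r<\lambda L_{m+1}\le24\lambda\,2^m, \tag{11}$$
and $m(r)\to\infty$ as $r\to\infty$. By assumption $z_m$ is a boundary in $C_*(R_r)$, and Proposition 4 with $r'=r$ gives
$$E(m)\le12\cdot2^m\cdot4^{\,q^{24\lambda2^m}}.$$

**Step 2: taking logarithms.** This step removes one level of the tower on the left with each logarithm. Let $m\ge3$. Since $\log_2E(m)=E(m-1)$ and $\log_212<4$,
$$E(m-1)\le4+m+2q^{24\lambda2^m}\le3q^{24\lambda2^m}\le q^{25\lambda2^m}=2^{C2^m},\qquad C=25\lambda\log_2q\ge1.$$
Here we used $4+m\le9^{24\cdot2^m}\le q^{24\lambda2^m}$ and $3\le q\le q^{\lambda2^m}$. Taking $\log_2$ twice more,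
$$E(m-2)\le C2^m,\qquad E(m-3)\le m+\log_2C.$$

**Step 3: contradiction.** This step fixes $r_1$. Since $E(m-3)\ge2^{m-3}$, we get $2^{m-3}\le m+\log_2C$. There is $m_1\ge3$, depending only on $S$ and $\lambda$, such that this is false for all $m\ge m_1$. Put $r_1=\lambda L_{m_1}$. For $r\ge r_1$ we have $m(r)\ge m_1$, so the assumption $H_2(R_r(G,S);\mathbb Q)=0$ is impossible.

Hence $H_2(R_r(G,S);\mathbb Q)\ne0$ for all real $r\ge r_1$, and $R_r(G,S)$ is not contractible for these $r$. As $S$ was arbitrary, $(G,S)$ is of type $\mathsf R$ for no $S$. Together with Lemma 2 this proves Theorem A. The answer to the problem of Section 1 is no. $\blacksquare$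

## 9. Persistence of the classes, coarse retracts, and all dimensions $d\ge2$

Proposition 4 allows $r'>r$, and this has not been used yet. Let $\exp_p$ denote the $p$-fold iterate of $x\mapsto2^x$.

**Theorem B.** Let $G$ be the group in (1).

1. For every finite generating set $S$ and every integer $p\ge1$ there is $r_1$ such that for all $r\ge r_1$ the map $H_2(R_r(G,S);\mathbb Q)\to H_2(R_{\exp_p(r)}(G,S);\mathbb Q)$ is nonzero.
2. Let $Y$ be a metric space with maps $f:G\to Y$, $f':Y\to G$ satisfying, for some $C\ge1$, $d(f(g),f(h))\le Cd(g,h)+C$, $d(f'(y),f'(y'))\le Cd(y,y')+C$ and $d(f'f(g),g)\le C$. Then $H_2(R_\varrho(Y);\mathbb Q)\ne0$ for all sufficiently large $\varrho$. Consequently no finitely generated group that is quasi-isometric to $G$, or that has $G$ as a retract (e.g. $\Gamma\times G$ or $\Gamma*G$ for any finitely generated $\Gamma$), is of type $\mathsf R$ for any finite generating set.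
3. For each $d\ge2$ there is a group of geometric dimension exactly $d$ with a finite $K(\cdot,1)$ that is not of type $\mathsf R$ for any $S$. For $d\le1$ there is none: every finitely generated group with a $K(\cdot,1)$ of dimension $\le1$ is of type $\mathsf R$ for a suitable $S$.

In part 2, $G$ carries a word metric. The geometric dimension of a group is the least dimension of a $K(\cdot,1)$; for example, that of $\mathbb Z^d$ is $d$, by the torus and $H_d(\mathbb Z^d;\mathbb Q)\ne0$.

*Proof of part 1.* The purpose is to show that the class of $z_m$ survives to scale $\exp_p(r)$. Let $r\ge\lambda L_0$, let $m=m(r)$ be as in (11), and let $r'=\exp_p(r)\ge r$. If the map vanishes, then $z_m$ is a boundary in $C_*(R_{r'})$, so by Proposition 4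
$$E(m)\le L_m4^{q^{r'}}.$$
We bound the right side. We have $2^m\le L_m\le r\le r'$, so $m\le r'$. Hence
$$\log_2\big(L_m4^{q^{r'}}\big)\le4+m+2q^{r'}\le4+r'+2\cdot2^{r'\log_2q}\le2^{2^{r'}}=\exp_2(r')$$
for $r$ large. Thus $E(m)\le\exp_3(r')$. For $m$ large, (11) gives $r<24\lambda2^m\le2^{2^m}=\exp_2(m)$, so $r'\le\exp_{p+2}(m)$. Altogether
$$E(m)\le\exp_3(\exp_{p+2}(m))=\exp_{p+5}(m).$$
For $m\ge p+5$ we have $E(m)=\exp_{p+5}(E(m-p-5))$, and $\exp_{p+5}$ is increasing, so $E(m-p-5)\le m$. But $E(m-p-5)\ge2^{m-p-5}$, which exceeds $m$ for all large $m$, that is, for all large $r$. This is a contradiction. $\square$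

*Proof of part 2.* The purpose is to factor an inclusion of Rips complexes of $G$ through $R_\varrho(Y)$. Let
$$r=\frac{\varrho-C}{C},\qquad r''=C^2r+C^2+C,$$
with $\varrho$ large. A set of diameter at most $r$ in $G$ is mapped by $f$ to one of diameter at most $Cr+C=\varrho$. A set of diameter at most $\varrho$ in $Y$ is mapped by $f'$ to one of diameter at most $C\varrho+C=r''$. So there are simplicial maps
$$R_r(G)\xrightarrow{\ f\ }R_\varrho(Y)\xrightarrow{\ f'\ }R_{r''}(G).$$
Recall that two simplicial maps are contiguous if, for each simplex $\sigma$, the union of the two images of $\sigma$ is a simplex; contiguous maps induce the same map on homology. The composite $f'f$ is contiguous to the inclusion. Indeed, for $g,h$ in a simplex of $R_r(G)$, the distances $d(g,h)\le r$ and $d(f'f(g),f'f(h))$ are at most $r''$, and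
$$d(g,f'f(h))\le d(g,h)+d(h,f'f(h))\le r+C\le r''.$$
So the inclusion-induced map $H_2(R_r(G);\mathbb Q)\to H_2(R_{r''}(G);\mathbb Q)$ factors through $H_2(R_\varrho(Y);\mathbb Q)$. For large $\varrho$ we have $r''\le2^r=\exp_1(r)$. The map to $H_2(R_{\exp_1(r)}(G);\mathbb Q)$ is nonzero by part 1, and it factors through $H_2(R_{r''}(G);\mathbb Q)$. So the map to $H_2(R_{r''}(G);\mathbb Q)$ is nonzero, and $H_2(R_\varrho(Y);\mathbb Q)\ne0$.

For the consequences, let $\Gamma$ be a finitely generated group with any word metric and put $Y=\Gamma$. If $\Gamma$ is quasi-isometric to $G$, a quasi-isometry $f$ and a quasi-inverse $f'$ satisfy the three inequalities for a suitable $C$. If $G\to\Gamma\to G$ are homomorphisms with composite the identity, both are Lipschitz for word metrics, with constant the maximal length of the image of a generator, and the third inequality holds trivially. For $\Gamma\times G$ and $\Gamma*G$ use the inclusion of $G$ and the projection that kills $\Gamma$. In all cases the second homology of the Rips complex is nonzero at every large scale, so the group is not of type $\mathsf R$ for the chosen, arbitrary,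 generating set. $\square$

*Proof of part 3.* Let $d\ge2$ and take $G\times\mathbb Z^{d-2}$. It has the finite $d$-dimensional $K(\cdot,1)$ given by $Z\times(S^1)^{d-2}$, and by part 2 it is of type $\mathsf R$ for no generating set, since it retracts onto $G$.

To see that the dimension cannot be lowered, we find $\mathbb Z^d$ inside. The subgroup $\langle a,b\rangle$ of $G$ is abelian. The assignment $b\mapsto1$ and $a,s,t\mapsto0$ respects the relations, so it defines a homomorphism $G\to\mathbb Z$. If $a^ib^j=1$, this homomorphism gives $j=0$; then $a^i=1$, and $i=0$ because $a$ has infinite order (Lemma 2). So $\langle a,b\rangle\cong\mathbb Z^2$, and $G\times\mathbb Z^{d-2}$ contains $\mathbb Z^d$. If it had a $K(\cdot,1)$ of dimension $n$, the cover belonging to $\mathbb Z^d$ would be an $n$-dimensional $K(\mathbb Z^d,1)$. As $H_d(\mathbb Z^d;\mathbb Q)\ne0$, we get $n\ge d$.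

For $d\le1$, let $\Gamma$ be finitely generated with a $K(\Gamma,1)$ of dimension at most $1$. Then $\Gamma$ is the fundamental group of a graph, so it is free, and of finite rank because it is finitely generated. For a basis $S$ the Cayley graph is a tree (a point if $\Gamma=1$). By Lemma 1, $R_r(\Gamma,S)$ is contractible for all $r\ge1$. $\blacksquare$

## 10. Central extensions with a very distorted center

The argument bounded the number $E(m)$, the multiple of the torus carried by a short loop. In terms of central extensions, such a number is a power of a central element, and the same linear algebra bounds it in general.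

Let $1\to\langle z\rangle\to E\to G\to1$ be a central extension with $\langle z\rangle\cong\mathbb Z$. Distortion of $\langle z\rangle$ means that $z^k$ may have word length in $E$ much smaller than $|k|$. For example, in the Heisenberg group, generated by $a,b$ with $z=[a,b]$ central of infinite order, $[a^n,b^n]=z^{n^2}$ has length at most $4n$.

**Theorem C.** Let $G$ be any finitely presented group with a finite generating set $S$ such that $H_2(R_r(G,S);\mathbb Q)=0$ for all large $r$ (e.g. $(G,S)$ of type $\mathsf R$). Let $1\to\langle z\rangle\to E\to G\to1$ be a central extension with $\langle z\rangle\cong\mathbb Z$. Then the distortion of $\langle z\rangle$ in $E$ is at most doubly exponential: for any finite generating set of $E$ there is $C$ such that, for all $n\ge1$, if $z^k$ has word length $\le n$, then $|k|\le2^{2^{Cn}}$.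

*Proof.* Let $\langle A\mid\rho_1,\dots,\rho_l\rangle$ be a finite presentation of $G$, and let $X$ be the universal cover of its presentation complex. Now $X$ need not be contractible. Attach cells of dimension at least $3$ to the presentation complex to kill its higher homotopy groups, and let $X^+\supseteq X$ be the universal cover of the result. It is a contractible free $G$-CW-complex with $C_2(X^+)=C_2(X)$. The notation $p(u)$ and $\tilde e_i$ is as in Section 4. By (4), inserting or deleting $xx^{-1}$ does not change $p$, so $p$ is defined on the free group $F(A)$.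

Choose lifts $\hat x\in E$ of $x\in A$, and write $\hat u$ for the evaluation of a word $u$ at the lifts. The set $\{\hat x\}\cup\{z\}$ generates $E$. It suffices to prove the theorem for this set: if the elements of another generating set have length at most $\mu$ in this one, where $\mu\ge1$, then length at most $n$ there means length at most $\mu n$ here, so $C$ is replaced by $\mu C$.

Since $\rho_i=1$ in $G$, we have $\hat\rho_i=z^{f_i}$ with $f_i\in\mathbb Z$. Let $f:C_2(X^+)=C_2(X)\to\mathbb Q$ be the $G$-invariant linear map with $f(\tilde e_i)=f_i$.

**Step 1: $f$ computes powers of $z$.** We show: if $u=1$ in $G$, then $\hat u=z^{f(D)}$ for some $D\in C_2(X;\mathbb Z)$ with $\partial D=p(u)$. Write $u=\prod_jv_j\rho_{i_j}^{\varepsilon_j}v_j^{-1}$ in $F(A)$ with $\varepsilon_j=\pm1$, and put $D=\sum_j\varepsilon_jv_j\tilde e_{i_j}$. By (4) and $\rho_i=1$ in $G$,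
$$p(v\rho_i^{\varepsilon}v^{-1})=p(v)+\varepsilon v\,p(\rho_i)-p(v)=\varepsilon v\,\partial\tilde e_i,$$
and $p$ is additive on products of words that are trivial in $G$. So $p(u)=\partial D$. Since $z$ is central, $\hat u=\prod_j\hat v_jz^{\varepsilon_jf_{i_j}}\hat v_j^{-1}=z^{\sum_j\varepsilon_jf_{i_j}}=z^{f(D)}$.

**Step 2: $f\circ\partial_3=0$.** This makes $f$ a cocycle on $X^+$, which replaces $C_3(X)=0$ in the earlier argument. The boundary of a $3$-cell is an integral $2$-cycle of $X$, so it suffices to show $f(D)=0$ for every integral $2$-cycle $D=\sum_j\varepsilon_jg_j\tilde e_{i_j}$ of $X$, with $\varepsilon_j=\pm1$ and repetitions allowed. Let $N_0=\ker(F(A)\to G)$. Choose words $v_j$ representing $g_j$ and put $u=\prod_jv_j\rho_{i_j}^{\varepsilon_j}v_j^{-1}\in N_0$. By Step 1, $p(u)=\partial D=0$ and $\hat u=z^{f(D)}$. The group $N_0$ is the fundamental group of the Cayley graph, the $1$-skeleton of $X$. A graph has no $2$-cells, so $N_0^{ab}=H_1(\text{Cayley graph};\mathbb Z)$ is a subgroup of $C_1(X;\mathbb Z)$, and $p$ induces this injection. Hence $p(u)=0$ means $u\in[N_0,N_0]$. The evaluation $u\mapsto\hat u$ maps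 $N_0$ into the abelian group $\langle z\rangle$, so $\hat u=1$. As $z$ has infinite order, $f(D)=0$.

**Step 3: a solvable linear system.** This step sets up the analogue of the conditions $\alpha|_M=0$, $\alpha(\tau)=1$. Choose an integer $\lambda\ge1$ with $|x|_S\le\lambda$ for $x\in A$. Let $n\ge\max_i|\rho_i|$ be large, and let $r=\lambda n$. Define a chain map $\varphi:C_*(X)\to C_*(R_r)$ by the formulas of Section 5; two vertices of a relator loop have distance at most $\lambda n/2\le r$. Since $C_*(R_r)$ is free and $C_*(X^+)\to\mathbb Q$ is exact, there is an augmentation-preserving $\mathbb QG$-chain map $\psi:C_*(R_r)\to C_*(X^+)$. Since $C_*(X)$ is free, $\psi\varphi$ is chain homotopic to the inclusion $C_*(X)\to C_*(X^+)$. In degree $2$,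
$$\psi_2\varphi_2=\mathrm{id}+\partial h_2+h_1\partial.$$
Let $M=\operatorname{im}\bar\partial_3\subseteq\overline{C_2(R_r)}$, and consider the linear system in the unknown functionals $\alpha$ on $\overline{C_2(R_r)}$ and $\eta$ on $\overline{C_1(X)}$:
$$\alpha(\bar\partial_3\sigma)=0\ \ (\sigma\text{ a basis tuple of }\overline{C_3(R_r)}),\qquad\alpha(\bar\varphi(e_i))+\eta(\bar\partial e_i)=f_i\ \ (1\le i\le l). \tag{12}$$
The second unknown is needed because $\bar\partial e_i$ need not vanish now. The system has a solution: take $\alpha$ and $\eta$ induced by the invariant maps $f\psi_2$ and $-fh_1$. Indeed, by Step 2, $f\psi_2\partial=f\partial\psi_3=0$ and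
$$f\psi_2\varphi_2=f+f\partial h_2+fh_1\partial=f+fh_1\partial.$$

**Step 4: a solution with small entries.** This step is the analogue of Step 2 of Proposition 4. All coefficients in (12) are integers. The equations of the first kind have $\ell^1$-norm at most $4$. Those of the second kind, including the right-hand side, have $\ell^1$-norm at most $2|\rho_i|+|f_i|$. So every equation, including its right-hand side, has $\ell^1$-norm at most a constant $\kappa\ge4$ that does not depend on $n$. The number of unknowns is $N+|A|$, where
$$N=\dim\overline{C_2(R_r)}\le|B(r)|^2\le(2|S|+1)^{2\lambda n}.$$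
Choose a maximal independent set of equations and a nonsingular maximal minor of it, and set the remaining unknowns to $0$. Solving the resulting square system solves all of (12), because (12) is consistent and the other equations are combinations of the chosen ones. By Cramer's rule each entry is a quotient of determinants. The denominator is a nonzero integer. In the numerator one column is replaced by the right-hand sides, so each row has $\ell^2$-norm at most $\kappa$. By Hadamard's inequality for rows, all entries of this solution $\alpha,\eta$ are at most $\kappa^{N+|A|}$ in absolute value.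

**Step 5: evaluation.** This step bounds $f(D)$ and then $k$. Let $u$ be a word in $A$ of length at most $n$ with $u=1$ in $G$, let $D$ be as in Step 1, and put $c_u=1*\varphi_1(p(u))$. It lies in $C_2(R_r)$, since two vertices of the loop $u$ have distance at most $\lambda n/2\le r$. As in (8), $\varphi_2(D)-c_u$ is a $2$-cycle. For $n$ large, $H_2(R_r;\mathbb Q)=0$, so it is a boundary and $\bar\varphi(\overline D)-\bar c_u\in M$. By linearity of the second part of (12), and since $\alpha|_M=0$ and $\partial D=p(u)$,
$$f(D)=\alpha(\bar\varphi(\overline D))+\eta(\bar\partial\,\overline D)=\alpha(\bar c_u)+\eta(\overline{p(u)}).$$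
Both $\bar c_u$ and $\overline{p(u)}$ are sums of at most $n$ signed basis vectors, so
$$|f(D)|\le2n\,\kappa^{N+|A|}.$$
Now let a word of length at most $n$ in $\{\hat x\}\cup\{z\}$ equal $z^k$. Move all letters $z^{\pm1}$ to the end: $z^k=\hat u\,z^j$ with $|j|\le n$ and $u$ a word in $A$ of length at most $n$. Mapping to $G$ shows $u=1$ in $G$, so $\hat u=z^{f(D)}$ and $k=f(D)+j$. Hence
$$|k|\le n+2n\,\kappa^{N+|A|}\le2^{2^{Cn}}$$
for $n$ large and a suitable $C$: by Step 4, $\log_2$ of the middle term is at most $\log_2(3n)+\big((2|S|+1)^{2\lambda n}+|A|\big)\log_2\kappa$. For each of the finitely many remaining $n\ge1$ only finitely many $k$ occur, and enlarging $C$ takes care of them. $\blacksquare$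

No claim is made that the double-exponential bound in Theorem C is sharp.

For the group $G$ in (1), Theorem C can be contradicted directly. Consider
$$\langle a,s,t,b,z\mid sas^{-1}=a^2,\ tat^{-1}=s,\ aba^{-1}b^{-1}=z,\ z\text{ central}\rangle,$$
whose quotient by the central subgroup $\langle z\rangle$ is $G$. To check that $z$ has infinite order, let $H=\langle a,s,t\mid sas^{-1}=a^2,\ tat^{-1}=s\rangle$, in which $a$ has infinite order by the proof of Lemma 2. The relation $aba^{-1}b^{-1}=z$ is equivalent, for central $z$, to $bab^{-1}=az^{-1}$. So the group is the HNN extension of $H\times\langle z\rangle$ with stable letter $b$ and the automorphism $a\mapsto az^{-1}$, $z\mapsto z$ of $\langle a,z\rangle\cong\mathbb Z^2$. Hence $H\times\langle z\rangle$ embeds, and $\langle z\rangle\cong\mathbb Z$. The first two relations still give $w_m=a^{E(m)}$, and $aba^{-1}=zb$ gives $a^kba^{-k}=z^kb$. So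
$$[w_m,b]=z^{E(m)},$$
an element of length at most $L_m=12\cdot2^m-8$. A bound $E(m)\le2^{2^{CL_m}}$ would give $E(m-2)\le CL_m\le12C\cdot2^m$, hence $E(m-3)\le m+\log_2(12C)$, which is false for large $m$. The extension exceeds the bound of Theorem C. So for no finite generating set $S$ does $H_2(R_r(G,S);\mathbb Q)$ vanish for all large $r$. Theorem A says more: it is nonzero for all large $r$.
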